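# A $\Sigma^1_2$ Equivalence Relation with Countable Classes and No Perfect Set of Inequivalent Points, over a Model Where No $L[z]$ Contains All Reals

## 1. Perfect sets, equivalence relations, and the models $L[z]$

A *real* is an element of $2^\omega$. For $x,y\in 2^\omega$ let $x\oplus y$ be the real with $(x\oplus y)(2n)=x(n)$ and $(x\oplus y)(2n+1)=y(n)$.

**Definition (perfect set, perfect tree).** A subset of a Polish space is *perfect* if it is closed and has no isolated points. A *perfect tree* is a nonempty $T\subseteq 2^{<\omega}$, closed under initial segments, in which every node has two incompatible extensions. Its set of branches is $[T]$. For $s\in T$ put $T(s)=\{t\in T: t\subseteq s\text{ or } s\subseteq t\}$.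

The nonempty perfect subsets of $2^\omega$ are exactly the sets $[T]$ with $T$ a perfect tree. *Example.* Fix a real $x'$. The set $\{w\oplus x':w\in 2^\omega\}$ is perfect; its tree consists of the $t$ with $t(2n+1)=x'(n)$ whenever $2n+1<|t|$. *Example.* $2^{<\omega}(\langle 0\rangle)$ consists of $\emptyset$ and all strings that begin with $0$.

If $T$ is a perfect tree, there is a canonical homeomorphism $c_T:2^\omega\to[T]$: walk up $T$ and, at the $n$-th splitting node that is met, turn in the direction $x(n)$. Clearly $c_T(x)$ is computable from $x$ and $T$, and $x$ is computable from $c_T(x)$ and $T$. This gives a device that we use several times.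

**Thinning device.** If $T$ is a perfect tree, $a$ is a real, and $x'\notin L[a,T]$, then $\{c_T(w\oplus x'):w\in2^\omega\}$ is a perfect subset of $[T]$ with no point in $L[a]$. Indeed, if $c_T(w\oplus x')\in L[a]$, then $w\oplus x'\in L[a,T]$, so $x'\in L[a,T]$, a contradiction.

**Definition (perfectly many classes).** Let $X$ be an uncountable Polish space. An equivalence relation $E$ on a set $B\subseteq X$ has *perfectly many classes* if there is a nonempty perfect set $P\subseteq B$ whose elements are pairwise $E$-inequivalent.

*Example.* Let $x\,E_0\,y$ iff $x(n)=y(n)$ for all but finitely many $n$. All classes are countable. Identify $2^{<\omega}$ with $\omega$ by a bijection and send $z\in2^\omega$ to the set $A_z=\{z{\restriction}n:n\in\omega\}$, viewed as a point of $2^\omega$. The map is continuous and injective, so its range is perfect. If $z\ne z'$, then $A_z\cap A_{z'}$ is finite and both sets are infinite, so they differ at infinitely many places. Hence $E_0$ has perfectly many classes.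

**Definition (pointclasses).** A set is $\Sigma^1_1(a)$ if it is the projection of a set that is arithmetical in the real $a$; $\Pi^1_1(a)$ sets are the complements of $\Sigma^1_1(a)$ sets; $\Sigma^1_2(a)$ sets are the projections, along $2^\omega$, of $\Pi^1_1(a)$ sets. The lightface classes have no parameter, and boldface $\mathbf\Sigma^1_2$, $\mathbf\Pi^1_1$ allow any parameter.

*Example.* "The relation on $\omega$ coded by the real $x$ is well-founded" is $\Pi^1_1$. "$x\in L$" is $\Sigma^1_2$: there is a real that codes a well-founded model of $V=L$ and a sufficient fragment of set theory, and $x$ belongs to it.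

**Definition ($\sigma$-ideals and $PSP_I(\Gamma)$).** Given a $\sigma$-ideal $I$, a set $A$ is *$I$-small* if $A\in I$ and *$I$-positive* if $A\notin I$. For a pointclass $\Gamma$, $PSP_I(\Gamma)$ is the statement: if $E\in\Gamma$ (as a subset of $X\times X$) is an equivalence relation on $B$ Borel $I$-positive with $I$-small classes, then $E$ has perfectly many classes. Here $X$ ranges over all uncountable Polish spaces.

*Example.* Let $countable$ be the $\sigma$-ideal of countable sets. Then $PSP_{countable}(\mathbf\Sigma^1_2)$ says: for every uncountable Polish space $X$, every $\mathbf\Sigma^1_2$ equivalence relation on an uncountable Borel set $B\subseteq X$, all of whose classes are countable, has a nonempty perfect set of pairwise inequivalent elements.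

**The models $L[z]$.** For a real $z$, $L[z]$ is the least inner model that contains $z$. The condition that will matter is
$$\text{for every real } z \text{ there is a real } x\notin L[z].\tag{1}$$
*Example.* (1) fails if $V=L$. *Example.* If $\omega_1^{L[z]}<\omega_1$ for every real $z$, then (1) holds: $L[z]$ satisfies CH, so it has only $|\omega_1^{L[z]}|=\aleph_0$ reals.

We recall the textbook facts that are used. Here $\mathrm{ZF}^-$ is ZF without Power Set and with Collection.

* *Silver's theorem.* Every $\mathbf\Pi^1_1$ equivalence relation has either countably many classes or perfectly many classes. In particular $PSP_I(\mathbf\Pi^1_1)$ holds for every $\sigma$-ideal $I$.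
* *Mansfield–Solovay theorem* (Jech, *Set Theory*, 3rd ed., Thm. 25.23). A $\Sigma^1_2(a)$ set with an element not in $L[a]$ has a nonempty perfect subset.
* *Mostowski absoluteness.* $\Pi^1_1$ statements are absolute between transitive models of $\mathrm{ZF}^-$ that contain the parameters.
* *Constructibility.* A transitive model of $\mathrm{ZF}^-+V=L$ that is a set is some $L_\vartheta$. In $L$, an elementary submodel of $L_{\omega_2}$ collapses to some $L_{\bar\beta}$. Each $L_\vartheta$ is an initial segment of the canonical well-order $<_L$, and an $L_\vartheta$ that satisfies $\mathrm{ZF}^-$ computes $<_L\restriction L_\vartheta$ correctly. The same holds for $L_\vartheta[z]$ and $<_{L[z]}$.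
* *Forcing.* The forcing theorem, definability of forcing, and the product lemma.
* *Borel sets.* An uncountable Borel set contains the image of a continuous injection of $2^\omega$.

## 2. From reals outside every $L[z]$ to perfect sets of inequivalent points

The question comes from Ohad Drucker, "Measurability and Perfect Set Theorems for Equivalence Relations with Small Classes", arXiv:1605.06051 (2016). It is the following statement, read over ZFC.

**Conjecture.** If for every real $z$ there is a real $x\notin L[z]$, then $PSP_{countable}(\mathbf\Sigma^1_2)$.

So: does the mere existence of a new real over each $L[z]$ force a $\mathbf\Sigma^1_2$ equivalence relation with countable classes to have a perfect set of pairwise inequivalent points? The answer is that ZFC does not prove it.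

**Theorem A.** There is a forcing notion $\mathbb P\in L$ such that if $G$ is $\mathbb P$-generic over $L$, then $\omega_1^{L[G]}=\omega_1^L$ and in $L[G]$:

* (i) for every real $z$ there is a real $x\notin L[z]$;
* (ii) there is a (lightface) $\Sigma^1_2$ equivalence relation $E$ on $2^\omega$, all of whose classes are countable, such that every nonempty perfect set contains two distinct $E$-equivalent points.

In $L[G]$ the hypothesis of the conjecture holds, and $PSP_{countable}(\mathbf\Sigma^1_2)$ fails with $X=B=2^\omega$. Hence Con(ZFC) implies Con(ZFC + (1) + $\neg PSP_{countable}(\mathbf\Sigma^1_2)$). The second theorem tells us what (1) does give.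

**Theorem B (ZFC).** The following are equivalent.

* (B1) For every real $z$ there is a real $x\notin L[z]$.
* (B2) Every $\mathbf\Sigma^1_2$ equivalence relation with *finite* classes on an uncountable Borel subset of a Polish space has perfectly many classes.
* (B3) Every $\mathbf\Sigma^1_2$ equivalence relation on $2^\omega$ whose classes have at most $2$ elements has perfectly many classes.

Since (B3) is a special case of $PSP_{countable}(\mathbf\Sigma^1_2)$, the hypothesis (1) is necessary for $PSP_{countable}(\mathbf\Sigma^1_2)$. It is equivalent to the version for finite classes, and by Theorem A it is not sufficient for countable classes. We start with Theorem B, because its proof shows what a counterexample has to look like. The implication (B2)$\Rightarrow$(B3) is trivial.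

## 3. Two-element classes

**(B3)$\Rightarrow$(B1): if all reals lie in one $L[z]$, a relation with pairs as classes catches every perfect set.** Suppose that all reals are in $L[z]$. A real coding a well-order of $\omega$ of type $\alpha<\omega_1$ lies in $L[z]$, so $\omega_1^{L[z]}=\omega_1$, and each real has only countably many $<_{L[z]}$-predecessors among the reals.

By recursion along $<_{L[z]}$ on perfect trees $T$, let $(x_T,y_T)$ be the $<_{L[z]}$-least pair of distinct elements of $[T]$ that are not in $\{x_{T'},y_{T'}:T'<_{L[z]}T\}$. Such a pair exists because that set is countable and $[T]$ is not. Let $x\,E\,y$ iff $x=y$ or $\{x,y\}=\{x_T,y_T\}$ for some $T$. The pairs are disjoint, so $E$ is an equivalence relation whose classes have at most two elements. Every nonempty perfect set is some $[T]$ and contains the two distinct equivalent points $x_T,y_T$. So $E$ does not have perfectly many classes.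

It remains to see that $E$ is $\Sigma^1_2(z)$. Let $S_z$ be the theory $\mathrm{ZF}^-+V=L[z]+$ "every set is countable". We claim that $(x,y)=(x_T,y_T)$ for some $T$ iff there are a countable $\vartheta$ with $L_\vartheta[z]\models S_z$ and a $T\in L_\vartheta[z]$ such that $L_\vartheta[z]\models (x,y)=(x_T,y_T)$. This has the form "there is a real coding a well-founded model (a $\Pi^1_1$ condition) of $S_z$ which satisfies something (a $\Delta^1_1$ condition)", hence is $\Sigma^1_2(z)$.

To prove the claim, let first $L_\vartheta[z]\models S_z$. Its elements are an initial segment of $<_{L[z]}$, so all predecessors of a $T\in L_\vartheta[z]$ are in the model. They form a set of the model, which is countable there. If the pairs $(x_{T'},y_{T'})$ for $T'<_{L[z]}T$ are computed correctly in the model, then by a diagonalization inside the model there is a pair of distinct branches of $T$ off the countable list; since the model is an initial segment, its least such pair is the true one. By induction, the model computes the recursion correctly. Secondly, such $\vartheta$ are cofinal in $\omega_1$: $L_{\omega_1}[z]$ is the set of hereditarily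 countable sets of $L[z]$, so it satisfies $S_z$. A countable elementary submodel containing $z$ and a given $T$ is transitive, since each of its elements is countable in it, and so it is some $L_\vartheta[z]$. So (B3) fails, as desired. $\square$

**(B1)$\Rightarrow$(B3), as a warm-up.** Let $E$ be a $\Sigma^1_2(z)$ equivalence relation on $2^\omega$ with classes of size at most $2$, and assume (1). Let $C_2$ be the $\Sigma^1_2(z)$ set of points whose class has two elements.

If $C_2$ has no nonempty perfect subset, then $C_2\subseteq L[z]$ by Mansfield–Solovay. Take $x'\notin L[z]$. The perfect set $\{w\oplus x':w\in 2^\omega\}$ misses $L[z]$, hence misses $C_2$, so $E$ is equality on it.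

If there is a nonempty perfect $Q=[q]\subseteq C_2$, then $F=\{(p,y):p\in Q,\ y\neq p,\ y\,E\,p\}$ is the graph of the partner function on $Q$ and is $\Sigma^1_2(z,q)$. With $x\notin L[z,q]$, the point $c_q(x)\in Q$ is not in $L[z,q]$, so $F$ has an element outside $L[z,q]$ and hence a nonempty perfect subset $F'$. The projection of $F'$ to the first coordinate is injective with an uncountable compact image $K$. For $p,p'\in K$ we have $p\,E\,p'$ iff $p=p'$ or $(p,p')\in F'$. So $E\restriction K$ is closed with classes of size at most two, and Silver's theorem gives a perfect set of inequivalent points. $\square$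

The mechanism: *a perfect set of complete enumerations of classes makes the relation closed.*

## 4. Finite classes, and where the argument stops for countable ones

**(B1)$\Rightarrow$(B2).** Let $E$ be $\mathbf\Sigma^1_2$ with finite classes on an uncountable Borel set $B$.

**Step 1: reduction to $2^\omega$.** We want a parameter and a concrete space. Let $\varphi:2^\omega\to B$ be a continuous injection. The pullback of $E$ along $\varphi$ is $\mathbf\Sigma^1_2$ with finite classes, and the $\varphi$-image of a nonempty perfect set of inequivalent points is a nonempty perfect set of inequivalent points of $B$ (it is a homeomorphic image of a compact set). So we may assume that $E$ is a $\Sigma^1_2(z)$ equivalence relation on $2^\omega$.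

**Step 2: finding the class size that matters.** Let $C_n=\{x:[x]_E\text{ has at least } n\text{ elements}\}$, a $\Sigma^1_2(z)$ set. Then $C_1=2^\omega$ and, as classes are finite, $\bigcap_nC_n=\emptyset$. We claim that there are $n\ge1$ and a nonempty perfect $Q\subseteq C_n$ such that $Q\cap C_{n+1}$ has no nonempty perfect subset. Otherwise, starting with $Q_1=2^\omega$, we find nonempty perfect sets $Q_1\supseteq Q_2\supseteq\cdots$ with $Q_n\subseteq C_n$, and by compactness $\emptyset\ne\bigcap_nQ_n\subseteq\bigcap_nC_n$, a contradiction. Let $q$ be the tree of $Q$. By Mansfield–Solovay, $Q\cap C_{n+1}\subseteq L[z,q]$.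

**Step 3: a perfect set of enumerations.** Let
$$F=\{(p,y_1,\dots,y_n):p\in Q,\ y_1,\dots,y_n\text{ pairwise distinct},\ y_i\,E\,p\text{ for all }i\},$$
a $\Sigma^1_2(z,q)$ set. By (1) there is $x\notin L[z,q]$; then $p=c_q(x)\in Q$ is not in $L[z,q]$, and, as $p\in C_n$, it is the first coordinate of an element of $F$. That element is not in $L[z,q]$. So $F$ has a nonempty perfect subset $F'$, which is compact.

**Step 4: removing the larger classes.** We now make every tuple of $F'$ that we use a complete enumeration. Since classes are finite, the projection of $F'$ to the first coordinate is finite-to-one, so its image is an uncountable compact set. Let $k$ be a perfect tree with $[k]$ contained in this image. Choose $x'\notin L[z,q,k]$ and put $K_1=\{c_k(w\oplus x'):w\in2^\omega\}$. By the thinning device, $K_1$ is a perfect set with no point in $L[z,q]$. As $K_1\subseteq Q$, we get $K_1\cap C_{n+1}=\emptyset$. So for $p\in K_1$ the class $[p]_E$ has exactly $n$ elements, and every $(p,\bar y)\in F'$ enumerates all of $[p]_E$.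

**Step 5: the relation becomes closed.** For $p,p'\in K_1$,
$$p\,E\,p'\iff\exists\bar y\,\big((p,\bar y)\in F'\ \wedge\ p'\in\{y_1,\dots,y_n\}\big),$$
so $E\restriction K_1$ is the projection of a compact set, hence closed. Its classes are finite, so there are uncountably many, and Silver's theorem gives a nonempty perfect set of pairwise inequivalent points. $\square$ This completes the proof of Theorem B.

**Countable classes.** The sensible first attempt at the conjecture is to run this proof with countable classes, and we can say exactly where it stops. Step 2 uses $\bigcap_nC_n=\emptyset$. If all classes are infinite, as for $E_0$, then every $C_n$ is the whole space and no finite tuple enumerates a class. We could try infinite tuples instead: let $F$ be the set of $(p,\bar y)$ with $\bar y\in(2^\omega)^\omega$ an enumeration of $[p]_E$. But "$\bar y$ enumerates $[p]_E$" contains the clause $\forall y\,(y\,E\,p\to\exists i\; y=y_i)$, which is $\Pi^1_2$ as written. The Mansfield–Solovay theorem is not available for such an $F$. For finite classes the bound $C_{n+1}$ gave completeness of the enumeration for free. This suggests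 looking for a counterexample.

## 5. Relating new reals: continuous pairs and avoidance

**The relation of Section 3 does not survive new reals.** Build the relation of Section 3 with $z=\emptyset$ and use its $\Sigma^1_2$ definition in a model with a real $x'\notin L$. All $x_T,y_T$ given by the definition are constructible. On the perfect set $\{w\oplus x':w\in2^\omega\}$, which has no constructible points, the relation is equality. So a counterexample must relate nonconstructible reals, and it must do so inside perfect sets whose trees are themselves new.

**Continuous pairs.** Suppose that the extension is $L[G]$, where $G$ gives a sequence $u_G$ of reals, and that all reals of $L[G]$ are read continuously: each is $h(u_G)$ with $h\in L$ a code of a continuous function on the set $[X]$ of points obeying a condition $X\in G$. Then a perfect tree of $L[G]$ is $\mathcal T(u_G)$, where $\mathcal T\in L$ is a continuous assignment of perfect trees. Given such a pair $(X,\mathcal T)$, choose in $L$ a stronger condition $X_0$ and continuous $f,g$ on $[X_0]$ with $f(u)\ne g(u)$ both in $[\mathcal T(u)]$, and declare $f(u)\,R\,g(u)$ for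 *all* $u\in[X_0]$. If $X_0\in G$, the perfect set $[\mathcal T(u_G)]$ contains two related points. Run through all pairs $(X,\mathcal T)$ in $\omega_1$ stages $\gamma$, obtaining $f_\gamma,g_\gamma$, and let $E$ be generated by $R$.

**The danger.** A real $x=h(u_G)$ might be in the range of uncountably many $f_\gamma$. We would like $x\notin\operatorname{ran}f_\gamma\cup\operatorname{ran}g_\gamma$ for all $\gamma$ after the stage where $h$ appears; then $x$ has only countably many $R$-neighbors. Note that $x=f_\gamma(u)$ may happen with $u\ne u_G$. So what we need is $h(v)\neq f_\gamma(u)$ for all $u\in[X_0]$ and *all* $v$ that are still candidates for $u_G$. But $h$ may be onto $2^\omega$, so no choice of $f_\gamma$ alone can do this. We have to shrink the set of candidates $v$: new conditions, on which $h$ takes few values, must be put into the forcing and must become unavoidable for the generic. So the forcing and the relation have to be constructed together. The combinatorial core is visible in one coordinate.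

**Warm-up.** Let $h_0,h_1,\ldots:2^\omega\to2^\omega$ be continuous. There are a nonempty perfect $K\subseteq2^\omega$ and a continuous injection $f:K\to2^\omega$ with $h_r(v)\ne f(u)$ for all $r$ and all $u,v\in K$.

*Proof.* We choose nodes $\rho_s,t_s$ for $s\in2^{<\omega}$, starting with $\rho_\emptyset=t_\emptyset=\emptyset$. Suppose they are given for $s\in2^n$, and let $N=n+1$. Choose $L$ so large that each $t_s$ ($s\in2^n$) has at least $2^N+N2^N$ extensions of length $L$. By uniform continuity there is $m$ such that $h_r(v)\restriction L$ depends only on $v\restriction m$ for $r<N$. Let $\rho_{s^\frown0},\rho_{s^\frown1}$ be incompatible extensions of $\rho_s$ of length at least $\max(m,N)$. Now for $r<N$ and $s'\in2^N$ the string $h_r(v)\restriction L$ is the same for all $v\supset\rho_{s'}$; this gives at most $N2^N$ forbidden strings. Choose the $2^N$ strings $t_{s^\frown\varepsilon}\supset t_s$ of length $L$ distinct and not forbidden. Finally let $K$ be the set of $u$ such that for every $N$ there is $s\in2^N$ with $\rho_s\subset u$; this $s=s_N(u)$ is unique, and $f(u)=\bigcup_Nt_{s_N(u)}$. The $t_s$ of one level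 are distinct of the same length, so $f$ is injective; it is clearly continuous. If $u,v\in K$ and $N>r$, then $h_r(v)\restriction L$ is a forbidden string of step $N$, so $h_r(v)\neq f(u)$. $\square$

The order of choices is the point: first fix how many strings are needed and how many can be forbidden, then choose $L$, then shrink the domain until the $h_r$ are constant up to $L$ on each piece, and only then choose the values of $f$.

**Why many coordinates, and why mixtures.** If $u_G$ consisted of countably many reals indexed by $\omega$, then one real $z$ would code $u_G$, and every real $h(u_G)$ with $h\in L$ would lie in $L[z]$; (1) would fail. So we use $\omega_1$ coordinates, and we want the coordinate $\gamma$ to be generic over the others. For this the forcing should be a product at each coordinate: exchanging one coordinate of a condition for that coordinate of another condition should again give a condition. If new conditions $X_0,X_1,\dots$ are added, closure under this exchange also adds "mixtures" that take finitely many coordinates from various $X_l$ and the rest from one $X_k$. All requirements have to be met on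 the mixtures too.

## 6. Conditions, pieces, codes and systems

**Definition (condition).** A *condition* is a map $X$ from $\omega_1$ to perfect trees with $\mathrm{supp}\,X=\{i:X(i)\neq2^{<\omega}\}$ countable. We identify $X$ with $X\restriction\mathrm{supp}\,X$, a hereditarily countable set. $Y\le X$ iff $Y(i)\subseteq X(i)$ for all $i$. $\mathbb 1$ is the condition with empty support, and $X\langle i/T\rangle$ is $X$ with the $i$-th coordinate replaced by $T$; similarly for several coordinates.

*Example.* $X(0)=2^{<\omega}(\langle0\rangle)$, $X(5)=\{t: t(2n)=0\text{ whenever }2n<|t|\}$, and $X(i)=2^{<\omega}$ otherwise; the support is $\{0,5\}$.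

**Definition (piece).** If $b\subseteq\omega_1$ is finite and $\sigma(i)\in X(i)$ for $i\in b$, then $X\|\sigma$ is $X$ with $X(i)$ replaced by $X(i)(\sigma(i))$ for $i\in b$. It is called a *piece* of $X$.

*Example.* In the previous example, with $b=\{0,5\}$ and $m=2$, there are $2\cdot 2=4$ pieces with $\sigma\in\prod_{i\in b}(X(i)\cap2^2)$, since $X(0)\cap2^2=X(5)\cap2^2=\{00,01\}$. Always: if $Z\le W$ and $\sigma\in\prod_{i\in b}(Z(i)\cap2^m)$, then $Z\|\sigma\le W\|\sigma$.

If $\mathrm{supp}\,X\subseteq\gamma<\omega_1$, let $[X]_\gamma=\{v\in(2^\omega)^\gamma:v(i)\in[X(i)]\text{ for all }i<\gamma\}$, a compact metrizable space. For $v\in(2^\omega)^{\omega_1}$, $v\in[X]$ means $v(i)\in[X(i)]$ for all $i$. For longer $v$ we write $v\in[X]_\gamma$ for $v\restriction\gamma\in[X]_\gamma$.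

**Definition (code).** Let $\mathrm{supp}\,X\subseteq\gamma$. A *code on $X$ over $\gamma$* is a sequence $c=\langle(b_n,m_n,F_n):n<\omega\rangle$ with $b_n\subseteq\gamma$ finite and $F_n:\prod_{i\in b_n}(X(i)\cap2^{m_n})\to2$. It defines the continuous $h_c:[X]_\gamma\to2^\omega$ with $h_c(v)(n)=F_n(\langle v(i)\restriction m_n\rangle_{i\in b_n})$. We often identify $c$ with $h_c$. For $v\in(2^\omega)^{\gamma'}$ with $\gamma\le\gamma'\le\omega_1$ we write $h_c(v)$ for $h_c(v\restriction\gamma)$; a code over $\gamma$ is also a code over every $\gamma'\in[\gamma,\omega_1)$. Using a recursive bijection $2^{<\omega}\leftrightarrow\omega$, values may be read as subsets of $2^{<\omega}$; $c$ is a *perfect-tree code* if $h_c(v)$ is a perfect tree for all $v\in[X]_\gamma$.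

*Example.* On $\mathbb 1$ over $\omega$, take $b_n=\{0,n\}$, $m_n=n+1$ and $F_n(\rho)=\rho_0(n)+\rho_n(0)\bmod 2$; then $h(v)(n)=v(0)(n)+v(n)(0)\bmod2$. *Example.* $\mathcal T(v)=\{t:t(2n)=v(0)(n)\text{ whenever }2n<|t|\}$ is given by a perfect-tree code on $\mathbb 1$: whether $t\in\mathcal T(v)$ depends only on $v(0)\restriction|t|$. Here $[\mathcal T(v)]=\{v(0)\oplus w:w\in2^\omega\}$.

**Definition (system).** A *$\gamma$-system* ($\omega\le\gamma<\omega_1$) is a countable set $P\ni\mathbb 1$ of conditions with supports $\subseteq\gamma$ such that for all $X,Y\in P$ and $i<\gamma$: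

* (S1) $X\langle i/Y(i)\rangle\in P$;
* (S2) $X\langle i/X(i)(s)\rangle\in P$ for every $s\in X(i)$.

Put $Q_i(P)=\{X(i):X\in P\}$. By (S1), replacing finitely many coordinates $i<\gamma$ of $X\in P$ by members of the respective $Q_i(P)$ gives a member of $P$. By (S2), $Q_i(P)$ is closed under $T\mapsto T(s)$, $s\in T$.

*Example.* Let $P_\omega$ be the set of all conditions with finite support $\subseteq\omega$ and coordinates of the form $2^{<\omega}(s)$. It is an $\omega$-system. For (S2) we use the general fact, for $t\in T(s)$,
$$T(s)(t)=T(s)\ \text{ if } t\subseteq s,\qquad T(s)(t)=T(t)\ \text{ if } s\subseteq t.\tag{2}$$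
(If $t\subseteq s$, every node comparable with $s$ is comparable with $t$. If $s\subseteq t$, every node comparable with $t$ is comparable with $s$.)

**Definition (mixture).** Given conditions $\langle X_k:k<\omega\rangle$ with supports $\subseteq\gamma$, a *mixture* is a condition obtained from some $X_k$ by replacing, for $i$ in a finite $a\subseteq\gamma$, the coordinate $X_k(i)$ by $X_{l(i)}(i)$, where $l:a\to\omega$.

*Example.* With $a=\emptyset$, each $X_k$ is a mixture. With $k=0$, $a=\{3\}$, $l(3)=7$ we get $X_0\langle3/X_7(3)\rangle$.

## 7. The stage lemma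

**Lemma 1.** Let $P$ be a $\gamma$-system, $\mathcal D$ a countable set of dense subsets of $P$, $\mathcal H$ a countable set of pairs $(H,h)$ with $H\in P$ and $h$ a code on $H$ over $\gamma$; let $Y^*\in P$ and let $\mathcal T$ be a perfect-tree code on $Y^*$ over $\gamma$. Then there are conditions $X_k$ ($k<\omega$) with supports $\subseteq\gamma$ and codes $f,g$ on $X_0$ over $\gamma$ such that

* (P1) $X_0\le Y^*$, and for every $Y\in P$ there is $k$ with $X_k\le Y$;
* (P2) for every mixture $W$ and every $D\in\mathcal D$ there are a finite $b\subseteq\gamma$ and $m$ such that for every $\sigma\in\prod_{i\in b}(W(i)\cap2^m)$ the piece $W\|\sigma$ is $\le$ some member of $D$;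
* (P3) $f,g$ are injective on $[X_0]_\gamma$, with disjoint ranges, and $f(u),g(u)\in[\mathcal T(u)]$ for all $u\in[X_0]_\gamma$;
* (P4) for every $(H,h)\in\mathcal H$, every mixture $W$, all $v\in[W]_\gamma\cap[H]_\gamma$ and all $u\in[X_0]_\gamma$: $h(v)\ne f(u)$ and $h(v)\ne g(u)$.

*Proof.* Replacing each $D\in\mathcal D$ by its downward closure in $P$, we may assume that it is open, i.e., closed downward in $P$; this does not change (P2). Enumerate $\gamma=\{e_j:j<\omega\}$ injectively, $P=\{Y_k:k\ge1\}$, $Y_0:=Y^*$, $\mathcal D=\{D_r:r<\omega\}$, $\mathcal H=\{(H_r,h_r):r<\omega\}$, with repetitions allowed in the last three; if $\mathcal D$ or $\mathcal H$ is empty, drop the corresponding requirements. Write $Q_i=Q_i(P)$.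

**Step 1: the data.** We set up a fusion that builds all $X_k$ at once. At step $N$ only the $X_k$ with $k\le N$ and the coordinates $e_j$ with $j<N$ are active; on an active coordinate, $X_k(e_j)$ has been split into $2^N$ parts. Formally we have at step $N$:

* $R^N_k\in P$ for $k\le N$ (it bounds the coordinates that are not yet active);
* trees $T^N_{k,j,s}\in Q_{e_j}$ for $k\le N$, $j<N$, $s\in2^N$;
* nodes $\rho^N_{k,j,s}$ of length $\ge N$, pairwise incompatible for fixed $(k,j)$, with $T^N_{k,j,s}\subseteq2^{<\omega}(\rho^N_{k,j,s})$;
* nodes $t^N_s,q^N_s\in2^{<\omega}$ for $s:N\to2^N$ (approximations to values of $f$ and $g$).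

For $k\le N$, $l:N\to N+1$ and $s:N\to2^N$ let
$$C^N(k,l,s)=R^N_k\langle e_j/T^N_{l(j),j,s(j)}:j<N\rangle\in P,\qquad C^N_s=C^N(0,\mathbf 0,s),\tag{3}$$
where $\mathbf 0$ is constantly $0$. The function $l$ is there because of mixtures: it says from which $X_{l(j)}$ the coordinate $e_j$ is taken. For step $0$ put $R^0_0=Y^*$ and $t^0=q^0=\emptyset$ (for the empty $s$).

Now let $N=n+1$; we omit the superscript $N$ while step $N$ is in progress.

**Step 2: the candidate.** We split the old trees and activate the new index $k=N$ and the new coordinate $e_n$.

* For $k\le n$, $j<n$, $s\in2^n$: choose incompatible $\rho_0,\rho_1\in T^n_{k,j,s}$ of length $\ge\max(N,|\rho^n_{k,j,s}|)$, and for $\varepsilon<2$ put $\rho_{k,j,s^\frown\varepsilon}=\rho_\varepsilon$ and $T_{k,j,s^\frown\varepsilon}=T^n_{k,j,s}(\rho_\varepsilon)$. Nodes of $T^n_{k,j,s}$ of length $\ge|\rho^n_{k,j,s}|$ extend $\rho^n_{k,j,s}$, so incompatibility for fixed $(k,j)$ persists.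
* For $k\le n$, $j=n$: choose $2^N$ pairwise incompatible nodes $\rho_{k,n,s}\in R^n_k(e_n)$ ($s\in2^N$) of length $\ge N$, and put $T_{k,n,s}=R^n_k(e_n)(\rho_{k,n,s})$.
* For $k\le n$: $R_k=R^n_k$.
* For $k=N$: $R_N=Y_N$, and for $j<N$ choose $2^N$ pairwise incompatible nodes $\rho_{N,j,s}\in Y_N(e_j)$ of length $\ge N$ and put $T_{N,j,s}=Y_N(e_j)(\rho_{N,j,s})$.

All these trees are in the right $Q_{e_j}$ by (S2). The candidate is now shrunk finitely often. *Shrinking* means: replace $T_{k,j,s}$ by a subtree in $Q_{e_j}$, and $R_k$ by some $R_k'\in P$ with $R'_k(i)\subseteq R_k(i)$ for all $i\notin\{e_j:j<N\}$. Under shrinking each $C(k,l,s)$ gets stronger (its coordinates $e_j$, $j<N$, come from the $T$'s and the others from $R_k$), and the nodes $\rho$ remain suitable.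

**Step 3: meeting the dense sets.** The aim is that all $C^N(k,l,s)$ are in $D_0\cap\dots\cap D_N$. For each of the finitely many $(k,l,s)$ in turn choose $Y\le C(k,l,s)$ in $D_0\cap\dots\cap D_N$; this is possible because a finite intersection of open dense sets is dense. Replace $T_{l(j),j,s(j)}$ by $Y(e_j)$ for $j<N$ and $R_k$ by $Y$. This is a shrinking, and $C(k,l,s)$ becomes $Y$. Since the $D_r$ are open and all $C$'s stay in $P$, what was achieved before is preserved, also under all later shrinking.

**Step 4: choosing $t_s$ and $q_s$.** As in the warm-up, we count, choose $L$, shrink, and then choose values. For $s:N\to2^N$ let $s^-:n\to2^n$, $s^-(j)=s(j)\restriction n$. Then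
$$C_s\le C^n_{s^-}\le Y^*.\tag{4}$$
Indeed, on $e_j$ with $j<n$ we have $T_{0,j,s(j)}\subseteq T^n_{0,j,s(j)\restriction n}$; on $e_n$ we have $T_{0,n,s(n)}\subseteq R^n_0(e_n)$; and elsewhere $R_0(i)\subseteq R^n_0(i)$. The second inequality follows by induction from $C^0=R^0_0=Y^*$. So $\mathcal T$ is defined on $[C_s]_\gamma$ and inductively $t^n_{s^-},q^n_{s^-}\in\mathcal T(u)$ for all $u\in[C_s]_\gamma$.

Let $M=2^{N\cdot N}$ be the number of $s:N\to2^N$ and $K$ the number of triples $(k,l,s)$. In a perfect tree, the number of extensions of a given node on level $L$ is nondecreasing in $L$ (from the level of the node on), because every node has extensions on all higher levels; and it tends to infinity, because every node splits eventually. For fixed $L$ the set $\mathcal T(u)\cap2^L$ is locally constant in $u$. So for each $s$ and each $u\in[C_s]_\gamma$ some $L_u$ gives at least $2M+KN$ extensions of both $t^n_{s^-}$ and $q^n_{s^-}$ in $\mathcal T(u')\cap2^{L_u}$ for all $u'$ near $u$; by compactness of the sets $[C_s]_\gamma$ and by monotonicity there is one $L>N$, larger than the lengths of all $t^n,q^n$, such that for all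 $s$ and all $u\in[C_s]_\gamma$ both $t^n_{s^-}$ and $q^n_{s^-}$ have at least $2M+KN$ extensions in $\mathcal T(u)\cap2^L$.

By the definition of codes there are a finite $b\subseteq\gamma$ and an $m$ such that $\mathcal T(u)\cap2^L$ and $h_r(v)\restriction L$ ($r<N$) depend only on $u(i)\restriction m$, respectively $v(i)\restriction m$, for $i\in b$. Shrink each $T_{k,j,s}$ to $T_{k,j,s}(t)$ for some $t\in T_{k,j,s}$ with $|t|\ge m$, and for each $i\in b\setminus\{e_j:j<N\}$ shrink each $R_k(i)$ to $R_k(i)(t)$ for some $t\in R_k(i)$ with $|t|=m$. Now on each $[C(k,l,s)]_\gamma$ the values $v(i)\restriction m$ ($i\in b$) are constant. Hence $\mathcal T(u)\cap2^L$ is constant on each $[C_s]_\gamma$, and for $r<N$ the string $h_r(v)\restriction L$ is constant on $[C(k,l,s)]_\gamma\cap[H_r]_\gamma$. This gives at most $KN$ *forbidden* strings $h_r(v)\restriction L$.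

Choose greedily, for all $s$, strings $t^N_s\supset t^n_{s^-}$ and $q^N_s\supset q^n_{s^-}$ of length $L$ that lie in $\mathcal T(u)$ for all $u\in[C_s]_\gamma$, such that all $2M$ strings are distinct (hence, being of the same length, incompatible) and not forbidden. At each choice fewer than $2M+KN$ strings are excluded, so the choice is possible. This completes step $N$.

**Step 5: the conditions $X_k$.** We pass to the limit and verify (P1). For $k,j$ let
$$K_{k,j}=\bigcap_{N>j,\,N\ge k}\ \bigcup_{s\in2^N}[T^N_{k,j,s}].$$
We have $T^{N+1}_{k,j,s^\frown\varepsilon}\subseteq T^N_{k,j,s}$; for different $s\in2^N$ the sets $[T^N_{k,j,s}]$ are disjoint; and $|\rho^N_{k,j,s}|\ge N$. So each $x\in K_{k,j}$ determines a unique $z\in2^\omega$ with $x\in[T^N_{k,j,z\restriction N}]$ for all relevant $N$. Conversely each $z$ arises from exactly one $x$: one by compactness, at most one since $x$ extends all $\rho^N_{k,j,z\restriction N}$. The map $z\mapsto x$ is a continuous bijection of compact spaces, so $K_{k,j}$ is homeomorphic to $2^\omega$. Let $X_k(e_j)$ be the tree of $K_{k,j}$, a perfect tree with $[X_k(e_j)]=K_{k,j}$, and $X_k(i)=2^{<\omega}$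 for $i\ge\gamma$. Then
$$X_k(e_j)\subseteq\bigcup_{s\in 2^N}T^N_{k,j,s}\quad(j<N,\ k\le N),\qquad X_k(e_j)\subseteq R^N_k(e_j)\quad(j\ge N\ge k).\tag{5}$$
The first inclusion is clear. For the second, $X_k(e_j)\subseteq\bigcup_sT^{j+1}_{k,j,s}$ and $T^{j+1}_{k,j,s}\subseteq R^j_k(e_j)\subseteq R^N_k(e_j)$, because at steps $N+1,\dots,j$ the coordinate $e_j$ is not active and $R_k(e_j)$ only shrinks.

Also $X_k\le Y_k$: for $j<k$ we have $T^k_{k,j,s}\subseteq Y_k(e_j)$; for $j\ge k$ use (5) with $N=k$ and $R^k_k(e_j)\subseteq Y_k(e_j)$. In particular $X_0\le Y^*$, and (P1) holds.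

**Step 6: mixtures are covered by the $C^N(k,l,s)$; proof of (P2).** Let $W$ be the mixture given by $k,a,l$. Let $N\ge1$ satisfy $N\ge k$, $N\ge l(i)$ for $i\in a$, and $a\subseteq\{e_j:j<N\}$. For $j<N$ let $l'(j)=l(e_j)$ if $e_j\in a$ and $l'(j)=k$ otherwise. Then $W(e_j)=X_{l'(j)}(e_j)$ for $j<N$ and $W(e_j)=X_k(e_j)$ for $j\ge N$. Since $[X_{l'(j)}(e_j)]=K_{l'(j),j}\subseteq\bigcup_s[T^N_{l'(j),j,s}]$, (5) gives:
$$\text{if } v\in[W]_\gamma,\text{ then } v\in[C^N(k,l',s)]_\gamma\text{ for some } s:N\to2^N.\tag{6}$$
Moreover, let $m\ge|\rho^N_{k',j,s}|$ for all indices, and let $\sigma(e_j)\in W(e_j)\cap2^m$ for $j<N$. By (5) the node $\sigma(e_j)$ lies in some $T^N_{l'(j),j,s'}$ and, by its length, extends $\rho^N_{l'(j),j,s'}$; by incompatibility there is exactly one $s(j)$ with $\rho^N_{l'(j),j,s(j)}\subseteq\sigma(e_j)$. We claim $W(e_j)(\sigma(e_j))\subseteq T^N_{l'(j),j,s(j)}$. Every node of the left side is an initial segment of a node $\tau\in W(e_j)$ extending $\sigma(e_j)$. This $\tau$ lies in some $T^N_{l'(j),j,s'}$, hence extends $\rho^N_{l'(j),j,s'}$, and as $|\sigma(e_j)|\ge|\rho^N_{l'(j),j,s'}|$, so does $\sigma(e_j)$;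 thus $s'=s(j)$. Together with $W(i)\subseteq R^N_k(i)$ on the other coordinates, from (5), we get $W\|\sigma\le C^N(k,l',s)$. Given $D_r$, take $N\ge r$ in addition. By Step 3, $C^N(k,l',s)\in D_r$, so (P2) holds with $b=\{e_j:j<N\}$ and this $m$.

**Step 7: the functions $f,g$; proof of (P3).** For $u\in[X_0]_\gamma$ and $N\ge1$ let $s_N(u)$ be the unique $s$ with $u\in[C^N_s]_\gamma$; it exists by (6) for $W=X_0$, and it is unique because the $[T^N_{0,j,s}]$ are disjoint. It depends only on finitely many coordinates of $u$ up to a finite level (the nodes $\rho^N_{0,j,s}$ on $u(e_j)$, $j<N$). Also $s_{N+1}(u)^-=s_N(u)$, since $T^{N+1}_{0,j,s^\frown\varepsilon}\subseteq T^N_{0,j,s}$. Put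
$$f(u)=\bigcup_{N\ge 1} t^N_{s_N(u)},\qquad g(u)=\bigcup_{N\ge 1} q^N_{s_N(u)}.$$
These are increasing unions of strings of unbounded length, the functions have codes on $X_0$ over $\gamma$, and since $t^N_{s_N(u)},q^N_{s_N(u)}\in\mathcal T(u)$ the values are in $[\mathcal T(u)]$. If $u\ne u'$, say $u(e_j)\neq u'(e_j)$, then $s_N(u)\ne s_N(u')$ for large $N$, as $|\rho^N_{0,j,s}|\ge N$. Since at each level $N\ge1$ all the $t$'s and $q$'s are pairwise incompatible, $f$ and $g$ are injective, and $f(u)\ne g(u')$ for all $u,u'$, including $u=u'$.

**Step 8: avoidance; proof of (P4).** Given $(H_r,h_r)$, a mixture $W$, and $v\in[W]_\gamma\cap[H_r]_\gamma$, take $N>r$ as in Step 6. By (6), $v\in[C^N(k,l',s)]_\gamma$ for some $s$, so $h_r(v)\restriction L$, for the $L$ of step $N$, is forbidden. Thus $h_r(v)$ extends none of the strings $t^N_{s'},q^N_{s'}$ and differs from all $f(u),g(u)$. $\square$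

**Absoluteness of the lemma's properties.** Fix a bijection $\omega\to\gamma$; then elements of $(2^\omega)^\gamma$ are coded by reals. "$v\in[X]_\gamma$" is arithmetical in $v,X$, and $h_c(v)$ is computable from $v,c$. So "$c$ is a perfect-tree code", (P3), and (P4) are universally quantified over elements of $(2^\omega)^\gamma$ with arithmetical matrix (the quantifiers over $\mathcal H$ and over the mixtures, which are given by finite data $k,a,l$, are countable). They are $\Pi^1_1$ in the data, hence absolute between transitive models of $\mathrm{ZF}^-$ that contain the data and a bijection $\omega\to\gamma$. Properties (P1), (P2) quantify only over countable sets given with the data and over finite objects, and are absolute as well.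

## 8. Construction of $\mathbb P$ in $L$

Work in $L$. For $\omega\le\gamma<\omega_1$ let $\beta_\gamma$ be the least $\beta$ such that $L_\beta$ contains a surjection $\omega\to\gamma$; such a surjection has rank at least $\gamma$, so $\gamma\le\beta_\gamma<\omega_1$. Let $\pi(\gamma)$ be the $\xi$-th element of $L$ in $<_L$, where $\gamma$ is the Gödel pair of $(\xi,\eta)$. As $L_{\omega_1}$ is an initial segment of $<_L$ of type $\omega_1$, every element of $L_{\omega_1}$ is $\pi(\gamma)$ for unboundedly many $\gamma<\omega_1$.

By recursion on $\gamma\in[\omega,\omega_1)$ define the following.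

* $P_\omega$ is the $\omega$-system of the example in Section 6. For limit $\gamma>\omega$, $P_\gamma=\bigcup_{\omega\le\delta<\gamma}P_\delta$.
* $\mathcal D_\gamma$ consists of all dense subsets of $P_\gamma$ lying in $L_{\beta_\gamma}$, together with all sets $\mathcal Z_\eta{\downarrow}\gamma:=\{Z\in P_\gamma:\exists W\in\mathcal Z_\eta\ Z\le W\}$, $\omega\le\eta<\gamma$.
* $\mathcal H_\gamma$ consists of all $(H,h)\in L_{\beta_\gamma}$ with $H\in P_\gamma$ and $h$ a code on $H$ over $\gamma$.
* $(Y^*_\gamma,\mathcal T_\gamma)=\pi(\gamma)$ if $\pi(\gamma)$ is a pair $(Y,c)$ with $Y\in P_\gamma$ and $c$ a perfect-tree code on $Y$ over $\gamma$. Otherwise $Y^*_\gamma=\mathbb 1$ and $\mathcal T_\gamma$ is a fixed code with constant value $2^{<\omega}$.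
* $(\langle X_{\gamma,k}\rangle_k,f_\gamma,g_\gamma)$ is the $<_L$-least tuple as in Lemma 1 for $P_\gamma,\mathcal D_\gamma,\mathcal H_\gamma,Y^*_\gamma,\mathcal T_\gamma$. $\mathcal Z_\gamma$ is the set of mixtures of $\langle X_{\gamma,k}\rangle_k$.
* $P_{\gamma+1}$ is the closure of $P_\gamma\cup\{X_{\gamma,k}:k<\omega\}$ under (S1), (S2) for $i\le\gamma$.

Each $P_\gamma$ is a $\gamma$-system, the $P_\gamma$ increase, and $\mathcal Z_\gamma\subseteq P_{\gamma+1}$ by (S1). Let $\mathbb P=\bigcup_{\gamma<\omega_1}P_\gamma=:P_{\omega_1}$, ordered by $\le$. It satisfies (S1), (S2) for all $i<\omega_1$. To apply Lemma 1 at $\gamma$ we need that the sets $\mathcal Z_\eta{\downarrow}\gamma$ are dense in $P_\gamma$; this is the next lemma, proved along with the recursion.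

**Normal form.** $Z\in P_{\zeta+1}$ iff there are a finite $a\subseteq\zeta+1$, some $W\in P_\zeta\cup\{X_{\zeta,k}:k<\omega\}$, and for each $i\in a$ some $W_i\in P_\zeta\cup\{X_{\zeta,k}:k<\omega\}$ and $s_i\in W_i(i)$, such that $Z(i)=W(i)$ for $i\notin a$ and $Z(i)=W_i(i)(s_i)$ for $i\in a$. Indeed, all such $Z$ are in the closure: apply (S2) to $W_i$ at $i$ and then (S1). Conversely, the generators are of this form with $a=\emptyset$, and the set of such $Z$ is closed under (S1), since every $T$ is $T(\emptyset)$, and under (S2), by (2).

**Lemma 2.** For $\omega\le\eta<\gamma\le\omega_1$, the set $\mathcal Z_\eta{\downarrow}\gamma$ is dense in $P_\gamma$.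

*Proof.* We use induction on $\gamma$, simultaneously with the recursion: for the case $\gamma$ only the tuples of stages below $\gamma$ are used.

**Step 1: from $P_{\zeta+1}$ into $\mathcal Z_\zeta$.** We show: every $Z\in P_{\zeta+1}$ has an extension $Z^*\in P_{\zeta+1}$ with $Z^*\le W^*$ for some $W^*\in\mathcal Z_\zeta$. Let $a,W,W_i,s_i$ be as in the normal form. Choose $k$ with $X_{\zeta,k}\le W$ (by (P1) if $W\in P_\zeta$, and trivially otherwise). For $i\in a\setminus\{\zeta\}$ choose $l(i)$ and a tree $S_i\subseteq Z(i)$ as follows.

* If $W_i\in P_\zeta$, then $W_i\langle i/W_i(i)(s_i)\rangle\in P_\zeta$. By (P1) pick $l(i)$ with $X_{\zeta,l(i)}$ below it and let $S_i=X_{\zeta,l(i)}(i)\subseteq W_i(i)(s_i)=Z(i)$.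
* If $W_i=X_{\zeta,l}\notin P_\zeta$, let $l(i)=l$ and $S_i=X_{\zeta,l}(i)(s_i)=Z(i)$.

Let $Z^*(i)=X_{\zeta,k}(i)$ for $i\notin a\cup\{\zeta\}$, $Z^*(i)=S_i$ for $i\in a\setminus\{\zeta\}$, and $Z^*(\zeta)=Z(\zeta)$. Then $Z^*\in P_{\zeta+1}$ by (S1), (S2), and $Z^*\le Z$. Let $W^*=X_{\zeta,k}\langle i/X_{\zeta,l(i)}(i):i\in a\setminus\{\zeta\}\rangle\in\mathcal Z_\zeta$. Since $S_i\subseteq X_{\zeta,l(i)}(i)$ and $W^*(\zeta)=2^{<\omega}$, we have $Z^*\le W^*$.

**Step 2: the induction.** Here we carry the density of $\mathcal Z_\eta$ upward. For $\gamma=\eta+1$ use Step 1 with $\zeta=\eta$. For $\gamma$ limit, including $\gamma=\omega_1$: if $Z\in P_\gamma$, then $Z\in P_\zeta$ for some $\zeta\in(\eta,\gamma)$, and the induction hypothesis for $\zeta$ gives an extension in $\mathcal Z_\eta{\downarrow}\zeta\subseteq\mathcal Z_\eta{\downarrow}\gamma$. Let $\gamma=\zeta+1$ with $\zeta>\eta$. By induction $D=\mathcal Z_\eta{\downarrow}\zeta$ is dense in $P_\zeta$, and $D\in\mathcal D_\zeta$. Given $Z\in P_{\zeta+1}$, take $Z^*\le W^*$ from Step 1, then $b,m$ from (P2) for $W^*$ and $D$, and any $\sigma\in\prod_{i\in b}(Z^*(i)\cap2^m)$.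 Then $Z^*\|\sigma\in P_{\zeta+1}$ by (S2), $Z^*\|\sigma\le Z$, and $Z^*\|\sigma\le W^*\|\sigma\le$ a member of $D$, hence $\le$ a member of $\mathcal Z_\eta$. $\square$

The next lemma is the reason for including $L_{\beta_\gamma}$ in the requirements: it lets stage $\gamma$ guess an arbitrary sequence of dense sets.

**Lemma 3.** Let $\langle D_n:n<\omega\rangle\in L$ be a sequence of open dense subsets of $\mathbb P$ and $X\in\mathbb P$. There are $\gamma,k$ such that $W=X_{\gamma,k}\le X$, and for each $n$ there are a finite $b\subseteq\gamma$ and $m$ with $W\|\sigma\in D_n$ for all $\sigma\in\prod_{i\in b}(W(i)\cap2^m)$.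

*Proof.* **Step 1: reflection.** Work in $L$; we find $\gamma$ for which $D_n\cap P_\gamma$ is dense in $P_\gamma$ for all $n$. All relevant objects lie in $L_{\omega_2}$. Take a countable $N\prec L_{\omega_2}$ containing $X$, $\langle D_n\rangle_n$ and $\langle P_\delta\rangle_{\delta<\omega_1}$. Countable elements of $N$ are subsets of $N$, so $\gamma=N\cap\omega_1$ is an ordinal, and it is a limit ordinal $>\omega$. We have $\mathbb P\cap N=P_\gamma$: for $\delta<\gamma$ the countable set $P_\delta$ is in $N$, so $P_\delta\subseteq N$; conversely, for $Y\in\mathbb P\cap N$ the least $\delta$ with $Y\in P_\delta$ is in $N\cap\omega_1=\gamma$. In particular $X\in P_\gamma$. If $Y\in P_\gamma$, then by elementarity there is $Z\in D_n\cap N$ with $Z\le Y$; so $D_n\cap P_\gamma$ is dense in $P_\gamma$.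

**Step 2: the dense sets are seen at stage $\gamma$.** We show $D_n\cap P_\gamma\in\mathcal D_\gamma$. The transitive collapse of $N$ is some $L_{\bar\beta}$. It fixes the hereditarily countable elements of $N$, in particular the conditions in $N$, sends $\omega_1$ to $\gamma$, and sends $D_n$ to $D_n\cap N=D_n\cap P_\gamma$. As $L_{\bar\beta}\models$ "$\gamma$ is uncountable", it contains no surjection $\omega\to\gamma$, so $\bar\beta<\beta_\gamma$. Hence $D_n\cap P_\gamma\in L_{\bar\beta}\subseteq L_{\beta_\gamma}$.

**Step 3: conclusion.** Choose $k$ with $X_{\gamma,k}\le X$ by (P1) and apply (P2) to the mixture $W=X_{\gamma,k}$ and $D_n\cap P_\gamma$: the relevant pieces $W\|\sigma$ are below members of $D_n$. Since $W\|\sigma\in\mathbb P$ and $D_n$ is open in $\mathbb P$, we get $W\|\sigma\in D_n$. $\square$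

## 9. The extension $L[G]$: continuous reading, and new reals over every $L[z]$

Let $G$ be $\mathbb P$-generic over $L$.

**Step 1: the generic sequence.** We extract $u_G$. By (S2), for all $i<\omega_1^L$ and $n$ the conditions $Y$ with $Y(i)\subseteq2^{<\omega}(t)$ for some $t\in2^n$ are dense. Since elements of $G$ are compatible, there is a unique $u_G\in(2^\omega)^{\omega_1^L}$ such that for all $i,n$ some $Y\in G$ satisfies $Y(i)\subseteq2^{<\omega}(u_G(i)\restriction n)$. Moreover $u_G\in[X]$ for every $X\in G$: given $i,n$, take such a $Y$ and a common extension $Z$ of $X,Y$; a node of length $n$ in $Z(i)$ must be $u_G(i)\restriction n$, so $u_G(i)\restriction n\in X(i)$.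

Let $W\in\mathbb P$, $b$ finite, and $m<\omega$. The finitely many pieces $W\|\sigma$ with $\sigma\in\prod_{i\in b}(W(i)\cap2^m)$ are conditions by (S2), have pairwise disjoint $[\cdot]$, and are predense below $W$: for $Z\le W$ and $\sigma\in\prod_{i\in b}(Z(i)\cap2^m)$, $Z\|\sigma$ is below both $Z$ and $W\|\sigma$. So if $W\in G$, then exactly one of these pieces is in $G$, the one whose $[\cdot]$ contains $u_G$.

**Step 2: $\omega_1$ is preserved.** Let $p\in\mathbb P$ force $\tau:\omega\to\omega_1^L$, and let $X\le p$. Let
$$D_n=\{Y\in\mathbb P:Y\perp p,\text{ or } Y\le p\text{ and } Y\text{ decides }\tau(n)\}.$$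
These sets are open dense and $\langle D_n\rangle_n\in L$. Lemma 3 gives $W\le X$ such that for each $n$ finitely many pieces of $W$, predense below $W$, are in $D_n$; they are below $p$, so they decide $\tau(n)$. In $L$ we obtain a sequence of finite sets such that $W$ forces $\tau(n)$ into the $n$-th set. So $W$ forces $\tau$ to be bounded in $\omega_1^L$. Such $W$ are dense below $p$. Hence $\omega_1^{L[G]}=\omega_1^L$, and we write $\omega_1$ for it.

**Step 3: continuous reading.** We show that every real $x\in L[G]$ equals $h(u_G)$ for some $W\in G$ and some code $h\in L$ on $W$ over some $\gamma<\omega_1$ with $\mathrm{supp}\,W\subseteq\gamma$. Let $x=\tau^G$ and let $p\in G$ force $\tau\in2^\omega$. Define $D_n$ as in Step 2. The conditions $W\le p$ obtained from Lemma 3 are dense below $p$, so one of them, $W=X_{\gamma,k}$, is in $G$. Let $b_n,m_n$ be as in Lemma 3 for $D_n$ and let $F_n(\sigma)$ be the value of $\tau(n)$ decided by $W\|\sigma$. This is a code $h\in L$ on $W$ over $\gamma$. For each $n$ the piece that contains $u_G$ is in $G$, so $x(n)=h(u_G)(n)$.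

**Step 4: proof of (i) in Theorem A.** Let $z\in L[G]$ be a real, $z=h(u_G)$ with $h\in L$ a code over $\gamma$. We show $u_G(\gamma)\notin L[z]$. Let $\mathbb Q=\{X(\gamma):X\in\mathbb P\}$, ordered by inclusion, and $\mathbb P'=\{X\in\mathbb P:X(\gamma)=2^{<\omega}\}$. By (S1), with $\mathbb 1$ as one of the conditions, $X\mapsto(X(\gamma),X\langle\gamma/2^{<\omega}\rangle)$ maps $\mathbb P$ into $\mathbb Q\times\mathbb P'$, and by (S1) again it is onto, with inverse $(T,X')\mapsto X'\langle\gamma/T\rangle$. It is an isomorphism of orders. Let $G'$ be the resulting generic for $\mathbb P'$. For $i\ne\gamma$ the conditions that determine $u_G(i)\restriction n$ can be taken in $G'$ (replace their $\gamma$-th coordinate by $2^{<\omega}$), so $\langle u_G(i):i\ne\gamma\rangle\in L[G']$. As $h$ uses only coordinates below $\gamma$, $z\in L[G']$. By the product lemma, the $\mathbb Q$-part of $G$ is generic over $L[G']$. For a real $x\in L[G']$ the set $\{T\in\mathbb Q:x\notin[T]\}\in L[G']$ is dense in $\mathbb Q$: given $T$, choose incompatible $s,s'\in T$; by (S2) $T(s),T(s')\in\mathbb Q$, and $x$ is not a branch of both. Since $u_G(\gamma)\in[T]$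 for all $T$ in the $\mathbb Q$-generic, $u_G(\gamma)\ne x$. Hence $u_G(\gamma)\notin L[G']\supseteq L[z]$. $\square$

## 10. The $\Sigma^1_2$ equivalence relation in $L[G]$

**Step 1: small models compute the construction correctly.** This is needed to define $R$ without reference to $L$ as a whole. Let $S$ be the theory $\mathrm{ZF}^-+V=L+$ "every set is countable" $+$ "for every $\gamma\ge\omega$ there is a sequence on $[\omega,\gamma]$ obeying the recursion of Section 8".

Let $\vartheta\le\omega_1^L$ be such that $L_\vartheta$ satisfies the first three parts of $S$. We claim that the clauses of the recursion are absolute between $L_\vartheta$ and $L$. By induction on $\gamma<\vartheta$: as $\gamma$ is countable in $L_\vartheta$, $\beta_\gamma<\vartheta$ and $L_{\beta_\gamma}\in L_\vartheta$ are computed correctly; $\pi(\gamma)$ is, because $L_\vartheta$ is an initial segment of $<_L$; hence so are $\mathcal D_\gamma,\mathcal H_\gamma$ and, by the absoluteness of "perfect-tree code", $Y^*_\gamma,\mathcal T_\gamma$. For tuples in $L_\vartheta$, (P1)–(P4) are absolute by the end of Section 7. Since $<_L\restriction L_\vartheta$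 is an initial segment of $<_L$, a tuple that is least in $L_\vartheta$ is the true least tuple, and conversely if the true one is in $L_\vartheta$. The closure $P_{\gamma+1}$ and the unions at limits are absolute. It follows that if $L_\vartheta\models S$, then the sequence computed in $L_\vartheta$ is the restriction to $\vartheta$ of the true one. It also follows that $L_{\omega_1^L}\models S$: this is the set of hereditarily countable sets of $L$, and it contains the true sequence on each $[\omega,\gamma]$, $\gamma<\omega_1^L$.

In $L$, a countable elementary submodel of $L_{\omega_1}$ that contains a given $\gamma$ is transitive, since its elements are countable in it, and so it is some $L_\vartheta$. Hence for each $\gamma<\omega_1^L$ there is $\vartheta\in(\gamma,\omega_1^L)$ with $L_\vartheta\models S$.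

**Step 2: definition of $E$.** For $x,y\in2^\omega$ let $x\,R\,y$ iff there are a countable $\vartheta$ with $L_\vartheta\models S$, a $\gamma\in[\omega,\vartheta)$, and $u\in[X_{\gamma,0}]_\gamma$ such that $\{x,y\}=\{f_\gamma(u),g_\gamma(u)\}$, the sequence being computed in $L_\vartheta$. This is $\Sigma^1_2$: there are a real coding a well-founded model of $S$ (well-foundedness is $\Pi^1_1$, satisfaction is $\Delta^1_1$; since $V=L$ is in $S$ the model is isomorphic to some $L_\vartheta$), a number representing $\gamma$ in it, and a real coding $u$, indexed by the numbers that represent ordinals below $\gamma$, such that a $\Delta^1_1$ condition holds. Let $E$ be the equivalence relation generated by $R$: $x\,E\,y$ iff $x=y$ or there is a finite $R$-chain from $x$ to $y$. As $R$ is symmetric and $\Sigma^1_2$ is closed under quantification over reals ($\exists$) and over numbers, $E$ is a $\Sigma^1_2$ equivalence relation on $2^\omega$.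

**Step 3: $R$ in $L[G]$.** We decompose $R$. Work in $L[G]$. As $\omega_1^{L[G]}=\omega_1^L=\omega_1$, countable ordinals are countable in $L$, so by Step 1
$$R=\bigcup_{\omega\le\gamma<\omega_1}R_\gamma,\qquad R_\gamma=\{(f_\gamma(u),g_\gamma(u)),(g_\gamma(u),f_\gamma(u)):u\in[X_{\gamma,0}]_\gamma\},\tag{7}$$
with $u$ ranging over $L[G]$. By Section 7, (P3) and (P4) hold in $L[G]$ for all points $u,v$ of $L[G]$.

**Step 4: all classes are countable.** Classes consist of points joined by finite $R$-chains, so it suffices that each real $x$ has only countably many $R$-neighbors. By Section 9, Step 3, $x=h(u_G)$ with $Y\in G$ and $h\in L$ a code on $Y$. The pair $(Y,h)$ is in some $L_\alpha$, $\alpha<\omega_1$, and $\gamma\le\beta_\gamma$; so there is $\gamma_0<\omega_1$ with $(Y,h)\in\mathcal H_\gamma$ for all $\gamma\in[\gamma_0,\omega_1)$.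

Let $\gamma\in[\gamma_0,\omega_1)$. By Lemma 2, $\mathcal Z_\gamma{\downarrow}\omega_1$ is dense in $\mathbb P$, so $G$ has an element below some $W\in\mathcal Z_\gamma$, and then $W\in G$. Hence $u_G\restriction\gamma\in[W]_\gamma\cap[Y]_\gamma$, and by (P4) $x=h(u_G)$ is not in the range of $f_\gamma$ or $g_\gamma$. So $x$ has no $R_\gamma$-neighbor. For each of the countably many $\gamma<\gamma_0$, $x$ has at most one $R_\gamma$-neighbor, because $f_\gamma,g_\gamma$ are injective with disjoint ranges.

**Step 5: a perfect set of $L[G]$ is read by a perfect-tree code.** This prepares the use of the functions $f_\gamma,g_\gamma$. A nonempty perfect subset of $2^\omega$ in $L[G]$ is $[\tau^G]$, where some $Y_0\in G$ forces that $\tau$ is a perfect tree. Let $X\le Y_0$ be arbitrary. For $s\in2^{<\omega}$ let $D_s$ be the set of all $Y$ that are incompatible with $Y_0$, or satisfy $Y\le Y_0$ and either $Y\Vdash s\notin\tau$ or, for some incompatible $t,t'\supset s$, $Y\Vdash s,t,t'\in\tau$. This set is open. It is dense: a condition compatible with $Y_0$ has an extension below $Y_0$ that decides "$s\in\tau$", and, if it forces $s\in\tau$,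 a further extension that decides two incompatible extensions of $s$ in $\tau$. By Lemma 3 there is $W=X_{\gamma,k}\le X$ such that for each $s$ there are $b_s,m_s$ for which all pieces $W\|\sigma$, $\sigma\in\prod_{i\in b_s}(W(i)\cap2^{m_s})$, are in $D_s$. Since $W\le Y_0$, each of these pieces decides "$s\in\tau$".

For $v\in[W]_\gamma$ put $s\in\mathcal T(v)$ iff the piece for $D_s$ that contains $v$ forces $s\in\tau$. This is given by a code $\mathcal T\in L$ on $W$ over $\gamma$, and $W\Vdash\tau=\mathcal T(u_G)$, since the pieces containing $u_G$ are in $G$.

We claim that each $\mathcal T(v)$ is a perfect tree. Finitely many of the pieces containing $v$ have a common refinement: take the union $b$ of their sets $b_s$, the maximum $m$ of their $m_s$, and $\sigma=\langle v(i)\restriction m\rangle_{i\in b}$. Then $W\|\sigma$ is a condition in $\mathbb P$ below $Y_0$ which forces everything these pieces force. So the decisions made by the pieces containing $v$ are consistent with each other and with "$\tau$ is a perfect tree". Hence: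

* $\emptyset\in\mathcal T(v)$, since its piece decides "$\emptyset\in\tau$" and $Y_0\Vdash\emptyset\in\tau$;
* if $s\in\mathcal T(v)$ and $s'\subseteq s$, then the piece for $s'$ decides "$s'\in\tau$" and is compatible with the piece for $s$, which forces $s'\in\tau$; so $s'\in\mathcal T(v)$;
* if $s\in\mathcal T(v)$, then by the definition of $D_s$ the piece for $s$ forces $t,t'\in\tau$ for some incompatible $t,t'\supset s$. The pieces for $t$ and $t'$ containing $v$ decide these statements compatibly, so $t,t'\in\mathcal T(v)$.

**Step 6: every nonempty perfect set contains two distinct equivalent points.** Keep the notation of Step 5. In $L$ choose $\gamma'>\gamma$ with $\pi(\gamma')=(W,\mathcal T)$. Then $W\in P_{\gamma+1}\subseteq P_{\gamma'}$, and $\mathcal T$ is a perfect-tree code on $W$ over $\gamma'$. So $(Y^*_{\gamma'},\mathcal T_{\gamma'})=(W,\mathcal T)$ and $X_{\gamma',0}\le W\le X$. The condition $X_{\gamma',0}\in\mathbb P$ forces $u_G\restriction\gamma'\in[X_{\gamma',0}]_{\gamma'}$; hence, by (P3) and its absoluteness, it forces that $f_{\gamma'}(u_G)\ne g_{\gamma'}(u_G)$ are $R$-related elements of $[\mathcal T(u_G)]=[\tau]$.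 As $X\le Y_0$ was arbitrary, such conditions are dense below $Y_0$, so one of them is in $G$. Therefore in $L[G]$ every nonempty perfect subset of $2^\omega$ contains two distinct $E$-equivalent points.

Steps 2, 4 and 6 prove (ii), and Section 9 proves $\omega_1^{L[G]}=\omega_1^L$ and (i). So Theorem A is proved: in $L[G]$ every $L[z]$ misses a real, while the lightface $\Sigma^1_2$ relation $E$ on $X=B=2^\omega$ has countable classes but not perfectly many. If ZFC is consistent, then it does not prove the conjecture. $\blacksquare$
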